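\title{A metabelian counterexample to Schur's exponent conjecture}

\begin{abstract}
For every $n=2^m$ with $m\ge 3$ we construct a finite metabelian $2$-group $G$ of exponent $n$ whose Schur multiplier $H_2(G,\mathbb Z)$ has an element of order divisible by $2n$. Thus $\exp H_2(G,\mathbb Z)$ need not divide $\exp(G)$ for finite metabelian groups. For semidirect products $G=A\rtimes Q$ of finite abelian groups we also show that $\exp H_2(G,\mathbb Z)$ divides $2\exp(G)$, that it divides $\exp(G)$ if $8\nmid\exp(G)$, and that the value $2\exp(G)$ is attained for every exponent divisible by $8$. The counterexamples come from an explicit invariant alternating form on a free module of rank three over $\mathbb Z[(\mathbb Z/8)^3]$.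
\end{abstract}

\section{Introduction}\label{sec:intro}

The exponent $\exp(G)$ of a finite group $G$ is the least positive integer $n$ such that $g^n=1$ for all $g\in G$. The Schur multiplier of $G$ is the second homology group $H_2(G)=H_2(G,\mathbb Z)$. Schur's exponent conjecture states that $\exp H_2(G)$ divides $\exp(G)$ for every finite group $G$; it is known to be false in general. A group is \emph{metabelian} if its derived subgroup $G'$ is abelian. We answer the following question, taken from \cite{Thomas}: does $\exp H_2(G)$ divide $\exp(G)$ for every finite metabelian group $G$?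

The multiplier controls central extensions: if $C$ is a central subgroup of a group $E$ and $E/C\cong G$, then $C\cap E'$ is a quotient of $H_2(G)$. Suppose that $G$ is abelian of exponent $n$. Then commutators in $E$ are central, the commutator map is bilinear, and $[x,y]^n=[x^n,y]=1$ because $x^n\in C$. This reflects the formula $H_2(G)=\Lambda^2G$, which shows that the conjecture holds for abelian groups; it is sharp for $(\mathbb Z/n)^2$, whose multiplier is $\mathbb Z/n$. A metabelian group is an extension of one abelian group by another, and one would guess that the divisibility survives. It does not.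

\begin{theorem}\label{thm:A}
Let $n=2^m$ with $m\ge3$. There is a finite abelian $2$-group $A$ with an action of $Q=(\mathbb Z/8)^3$ such that $G=A\rtimes Q$ has $\exp(G)=n$ and $H_2(G,\mathbb Z)$ has an element of order divisible by $2n$.
\end{theorem}

Since $G'\subseteq A$, these groups are metabelian, and the answer to the question is no; the case $m=3$ gives $\exp(G)=8$ and $16\mid\exp H_2(G,\mathbb Z)$. Within the class of semidirect products of abelian groups the failure is exactly this large and begins exactly here.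

\begin{theorem}\label{thm:B}
Let $G=A\rtimes Q$ be a finite group with $A$ and $Q$ abelian.
\begin{enumerate}
\item[(1)] $\exp H_2(G,\mathbb Z)$ divides $2\exp(G)$.
\item[(2)] If $8\nmid\exp(G)$, then $\exp H_2(G,\mathbb Z)$ divides $\exp(G)$.
\item[(3)] For every $n$ divisible by $8$ there is such a group $G$ with $\exp(G)=n$ and $\exp H_2(G,\mathbb Z)=2n$.
\end{enumerate}
\end{theorem}

We begin with parts (1) and (2) of Theorem~\ref{thm:B}, because their proof shows where to look for a counterexample. In a central extension of $A\rtimes Q$ the $n$-th power map on the preimage of $A$ is a homomorphism up to an error $\frac n2f$, where $f$ is the commutator form. The factor $2$ appears precisely when this error cannot be removed in a $Q$-invariant way, and the obstruction is a number in $\{0,\frac12\}$ attached to each relation $\sum_k(q_k-1)x_k=0$ in the module $A$ (Section~\ref{sec:split}). The condition $\exp(G)\mid n$ forces the norm elements $1+q+\dots+q^{n-1}$ to annihilate $A$. For $n=4$ this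 kills the obstruction (Section~\ref{sec:four}). For $n=8$ it does not: Section~\ref{sec:forms} reduces Theorem~\ref{thm:A} to the existence of an integral alternating form satisfying four conditions, and Sections~\ref{sec:functions}--\ref{sec:c} construct the form. The proof of Theorem~\ref{thm:A} is logically independent of Sections~\ref{sec:split} and~\ref{sec:four}.

\section{Central extensions and the multiplier}\label{sec:facts}

We use the following standard facts. Coefficient modules carry the trivial action, and $[a,b]=aba^{-1}b^{-1}$.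
\begin{enumerate}
\item[(F1)] If $G$ is abelian, then $H_2(G)\cong\Lambda^2G$.
\item[(F2)] (Five-term sequence.) If $C$ is central in $E$ and $G=E/C$, there is an exact sequence $H_2(G)\to C\to E/E'$. Hence $H_2(G)$ maps onto $C\cap E'$.
\item[(F3)] Since $\mathbb Q/\mathbb Z$ is an injective abelian group, $H^2(G,\mathbb Q/\mathbb Z)\cong\operatorname{Hom}(H_2(G),\mathbb Q/\mathbb Z)$. For finite $G$ the group $H_2(G)$ is finite and has the same exponent as this dual. The elements of $H^2(G,\mathbb Q/\mathbb Z)$ classify central extensions $1\to\mathbb Q/\mathbb Z\to E\to G\to1$, and a class restricts to $0$ on a subgroup $H$ if and only if the extension splits over $H$.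
\item[(F4)] (Transfer.) If $S$ is a Sylow $p$-subgroup of the finite group $G$, then $H_2(S)$ maps onto the $p$-primary part of $H_2(G)$.
\item[(F5)] (K\"unneth formula.) $H_2(G\times H)\cong H_2(G)\oplus H_2(H)\oplus(G/G'\otimes H/H')$.
\end{enumerate}
The order of a class in $H^2(G,\mathbb Q/\mathbb Z)$ can be read off from the extension. We write $E$ multiplicatively and its central subgroup $\mathbb Q/\mathbb Z$ additively.

\begin{lemma}\label{lem:order}
Let $E$ be a central extension of $G$ by $\mathbb Q/\mathbb Z$ with class $\omega$, and let $m\in\mathbb Z$. Then $m\omega=0$ if and only if there is a homomorphism $\psi\colon E\to\mathbb Q/\mathbb Z$ with $\psi(\lambda)=m\lambda$ for $\lambda\in\mathbb Q/\mathbb Z$.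
\end{lemma}

\begin{proof}
Choose a set-theoretic section $g\mapsto\tilde g$ and write $\tilde g\tilde g'=c(g,g')\,\widetilde{gg'}$; the cocycle $c$ represents $\omega$. If $\psi$ exists, then $mc(g,g')=\psi(\tilde g)+\psi(\tilde g')-\psi(\widetilde{gg'})$ is a coboundary. Conversely, if $mc(g,g')=b(g)+b(g')-b(gg')$, then $\psi(\lambda\tilde g)=m\lambda+b(g)$ is a homomorphism, since the product of $\lambda\tilde g$ and $\lambda'\tilde g'$ is sent to $m\lambda+m\lambda'+mc(g,g')+b(gg')$.
\end{proof}

\section{The power map and the factor two}\label{sec:split}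

Let $G=A\rtimes Q$ be finite with $A$ and $Q$ abelian. We write $A$ additively, as a $\mathbb Z[Q]$-module. Inflation along $G\to Q$ followed by restriction to $Q\subseteq G$ is the identity of $H^2(Q,\mathbb Q/\mathbb Z)$, so
\begin{equation}\label{eq:K}
H^2(G,\mathbb Q/\mathbb Z)\cong H^2(Q,\mathbb Q/\mathbb Z)\oplus K,\qquad K=\ker(\operatorname{res}_Q).
\end{equation}
By (F1) and (F3) the first summand is killed by $\exp(Q)$, which divides $\exp(G)$. Only $K$ can violate the conjecture.

Let $\omega\in K$, with extension $E$. It splits over $Q$, so $E=\tilde A\rtimes Q$, where $\tilde A$ is the preimage of $A$. Commutators in $\tilde A$ are central, so $f(x,x')=[\tilde x,\tilde x']\in\mathbb Q/\mathbb Z$ depends only on the images $x,x'\in A$ of $\tilde x,\tilde x'$ and is bilinear and alternating (that is, $f(x,x)=0$). It is $Q$-invariant because conjugation by $Q$ fixes $\mathbb Q/\mathbb Z$. We call $f$ the \emph{commutator form} of $\omega$.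

Let $\beta\colon A\times A\to\mathbb Q/\mathbb Z$ be an alternating bilinear form with $2\beta=0$; such a form is also symmetric. A \emph{refinement} of $\beta$ is a function $\tau\colon A\to\mathbb Q/\mathbb Z$ with
\[
\tau(x+x')=\tau(x)+\tau(x')+\beta(x,x').
\]
Taking $x=x'=0$ gives $\tau(0)=0$.

\begin{lemma}\label{lem:power}
Let $\omega\in K$ have commutator form $f$, and let $nA=0$.
\begin{enumerate}
\item[(i)] $2n\omega=0$, and $n\omega=0$ if $n$ is odd.
\item[(ii)] If $n$ is even, then $n\omega=0$ if and only if $\frac n2f$ has a $Q$-invariant refinement.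
\end{enumerate}
\end{lemma}

\begin{proof}
A $Q$-invariant homomorphism $\psi\colon\tilde A\to\mathbb Q/\mathbb Z$ extends to $E$ by $\tilde xq\mapsto\psi(\tilde x)$, and the restriction to $\tilde A$ of any homomorphism $E\to\mathbb Q/\mathbb Z$ is $Q$-invariant. By Lemma~\ref{lem:order}, $m\omega=0$ if and only if multiplication by $m$ on $\mathbb Q/\mathbb Z$ extends to a $Q$-invariant homomorphism on $\tilde A$. If $n\mid m$, there is a natural candidate: $s_m(\tilde x)=\tilde x^m$ lies in $\mathbb Q/\mathbb Z$, the map $s_m$ is $Q$-invariant, and $s_m(\lambda)=m\lambda$. The identity $(ab)^m=a^mb^m[b,a]^{\binom m2}$, valid when $[b,a]$ is central, gives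
\[
s_m(\tilde x\tilde x')=s_m(\tilde x)+s_m(\tilde x')+\tbinom m2f(x',x).
\]
Now $nf=0$, because $nA=0$. Since $n$ divides $\binom{2n}2=n(2n-1)$, and divides $\binom n2$ for odd $n$, part (i) follows.

Let $n$ be even and $\beta=\frac n2f$. Then $\binom n2f(x',x)=\bigl(\frac n2-n\cdot\frac n2\bigr)f(x,x')=\beta(x,x')$ and $2\beta=0$. If $\tau$ is an invariant refinement of $\beta$, then $\tilde x\mapsto s_n(\tilde x)+\tau(x)$ is an invariant homomorphism that equals $n\lambda$ on $\lambda\in\mathbb Q/\mathbb Z$. Conversely, if $\psi$ is such a homomorphism, then $\psi-s_n$ is constant on cosets of $\mathbb Q/\mathbb Z$ and defines an invariant refinement of $-\beta=\beta$.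
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Put $n=\exp(G)$; then $nA=0$. By \eqref{eq:K} and Lemma~\ref{lem:power}(i), $H^2(G,\mathbb Q/\mathbb Z)$ is killed by $2n$, and by $n$ if $n$ is odd. Apply (F3).
\end{proof}

To decide whether an invariant refinement exists we pass to a free module, where one always exists, and ask whether it can be corrected so as to descend. Let $Q$ be an abelian group, $A$ a $\mathbb Z[Q]$-module and $\beta$ a $Q$-invariant alternating form on $A$ with $2\beta=0$. Let $\pi\colon P\to A$ be a surjection from a free $\mathbb Z[Q]$-module, $R=\ker\pi$, and let $\mathcal B$ be the $\mathbb Z$-basis of $P$ consisting of the $Q$-translates of a $\mathbb Z[Q]$-basis. Denote the pullback of $\beta$ to $P$ again by $\beta$, and put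
\[
\tau_0\Bigl(\sum_{b\in\mathcal B}n_bb\Bigr)=\sum_{\{b,b'\}}n_bn_{b'}\,\beta(b,b'),
\]
the sum over unordered pairs $b\ne b'$. This is well defined because $\beta$ is symmetric, it is a refinement of $\beta$ on $P$ because $\beta(b,b)=0$, and it is $Q$-invariant because $Q$ permutes $\mathcal B$. Let $I_Q\subset\mathbb Z[Q]$ be the augmentation ideal, the additive span of the elements $q-1$.

\begin{lemma}\label{lem:refine}
\begin{enumerate}
\item[(i)] The form $\beta$ on $A$ has a $Q$-invariant refinement if and only if $\tau_0$ vanishes on $R\cap I_QP$.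
\item[(ii)] Every $\rho\in I_QP$ can be written as $\rho=\sum_k\sigma_kx_k$ with $\sigma_k=q_k-1$, $q_k\in Q$, $x_k\in\pm\mathcal B$ (repetitions allowed), and then
\begin{equation}\label{eq:tau0}
\tau_0(\rho)=\sum_k\beta(x_k,\sigma_kx_k)+\sum_{k<l}\beta(\sigma_kx_k,\sigma_lx_l).
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $\tau$ is an invariant refinement on $A$, then $\tau_0-\tau\circ\pi$ is an invariant homomorphism $P\to\mathbb Q/\mathbb Z$, so it vanishes on $I_QP$; and $\tau\circ\pi$ vanishes on $R$. Hence $\tau_0$ vanishes on $R\cap I_QP$. Conversely, $\tau_0$ is additive on $R$ because $\beta(P,R)=0$. If it vanishes on $R\cap I_QP$, then $\tau_0|_R$ factors through the subgroup $R/(R\cap I_QP)$ of $P/I_QP$, and by injectivity of $\mathbb Q/\mathbb Z$ it extends to a homomorphism $\psi\colon P\to\mathbb Q/\mathbb Z$ that vanishes on $I_QP$, that is, an invariant one. The invariant refinement $\tau_0-\psi$ vanishes on $R$, and it is constant on cosets of $R$ because $\beta(P,R)=0$.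 So it descends to $A$.

(ii) The group $I_QP$ is spanned by the elements $(q-1)b$. For $x\in\pm\mathcal B$ we have $\tau_0(\pm x)=\tau_0(qx)=0$, so $\tau_0(qx-x)=\beta(qx,-x)=\beta(x,qx)=\beta(x,(q-1)x)$. Now apply the refinement identity to the sum.
\end{proof}

If $Q$ is trivial, then $I_Q=0$ and there is no obstruction, in accordance with (F1). In general a counterexample of the form $A\rtimes Q$ needs a relation $\sum_k\sigma_kx_k=0$ in $A$ for which \eqref{eq:tau0}, with $\beta=\frac n2f$, equals $\frac12$.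

\section{Exponent four}\label{sec:four}

So far we have used only $nA=0$ and $\exp(Q)\mid n$. The condition $\exp(G)\mid n$ says more: since $(xq)^n=\bigl((1+q+\dots+q^{n-1})x\bigr)\,q^n$, every norm element $1+q+\dots+q^{n-1}$ annihilates $A$. For $n=4$ these relations are strong enough to make \eqref{eq:tau0} vanish, whatever the form.

\begin{proposition}\label{prop:four}
Let $Q$ be an abelian group with $q^4=1$ for all $q\in Q$, and let $A$ be a $\mathbb Z[Q]$-module annihilated by $1+q+q^2+q^3$ for all $q\in Q$. Let $f\colon A\times A\to\mathbb Q/\mathbb Z$ be bilinear, alternating and $Q$-invariant. Then $4f=0$, and $2f$ has a $Q$-invariant refinement.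
\end{proposition}

\begin{proof}
\emph{Relations on $A$.} All identities in this paragraph are between operators on $A$. Taking $q=1$ gives $4=0$, hence $4f=0$. Let $q,q'\in Q$, $u=q-1$, $v=q'-1$. From $1+q+q^2+q^3=4+6u+4u^2+u^3$ we get $u^3=2u$. The relation for $q^2$ reads $2(1+q^2)=0$, and $1+q^2=2+2u+u^2$, so $2u^2=0$. The same holds for $v$, and $qq'-1=u+v+uv$ satisfies $(u+v+uv)^3=2(u+v+uv)$. In the expansion of the cube,
\[
3(u+v)^2uv=12uv+6u^2v^2=0,\qquad 3(u+v)u^2v^2=6uv^2+6u^2v=0,\qquad u^3v^3=4uv=0,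
\]
so only $(u+v)^3=2u+2v+3(u^2v+uv^2)$ remains, and $u^2v+uv^2=2uv$. Multiplying by $u$ gives $u^2v^2=-u^3v=2uv$. Now replace $q'$ by $q'^2$, that is, $v$ by $v'=2v+v^2$. Then $v'^2=v^4=2v^2=0$, $u^2v'=u^2v^2$ and $2uv'=0$, so $u^2v'+uv'^2=2uv'$ becomes $u^2v^2=0$. Altogether
\begin{equation}\label{eq:rel4}
u^3=2u,\quad 2uv=0,\quad u^2v+uv^2=0,\quad q\,uv^2=uv^2,\quad q\,u^2v=u^2v,
\end{equation}
where the last two identities follow from $u\cdot uv^2=u^2v^2=0$ and $u\cdot u^2v=2uv=0$.

\emph{The obstruction vanishes.} Apply Lemma~\ref{lem:refine} with $\beta=2f$. Let $\rho=\sum_k\sigma_kx_k\in R\cap I_QP$, denote the image of $x_k$ in $A$ again by $x_k$, and put $w_k=\sigma_kx_k\in A$, so that $\sum_kw_k=0$. By invariance $f(\sigma_kx,x')=f(x,\sigma_k^*x')$, where $\sigma_k^*=q_k^{-1}-1=-q_k^{-1}\sigma_k$. The second sum in \eqref{eq:tau0} vanishes term by term: $2f(w_k,w_l)=f(x_k,2\sigma_k^*\sigma_lx_l)=0$. In the first sum we want to use $\sum w_k=0$, so we rewrite each term through the $w_k$ alone: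
\[
2f(x_k,w_k)=f(x_k,\sigma_k^3x_k)=-f(q_k^{-1}w_k,\sigma_kw_k)=-f(w_k,\sigma_kw_k)-f(w_k,\sigma_k^2w_k),
\]
and the last term is $0$ because $\sigma_k^2w_k=\sigma_k^3x_k=2w_k$. Substituting $w_k=-\sum_{l\ne k}w_l$ in the first argument gives
\[
\tau_0(\rho)=-\sum_kf(w_k,\sigma_kw_k)=\sum_{k<l}\bigl[f(w_l,\sigma_kw_k)+f(w_k,\sigma_lw_l)\bigr].
\]
Fix $k<l$ and put $q=q_l$, $u=\sigma_l$, $v=\sigma_k$. By \eqref{eq:rel4},
\begin{align*}
f(w_l,\sigma_kw_k)&=f(ux_l,v^2x_k)=-f(x_l,q^{-1}uv^2x_k)=-f(x_l,uv^2x_k),\\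
f(w_k,\sigma_lw_l)&=-f(u^2x_l,vx_k)=-f(x_l,q^{-2}u^2vx_k)=-f(x_l,u^2vx_k).
\end{align*}
The sum is $-f(x_l,(uv^2+u^2v)x_k)=0$. Hence $\tau_0(\rho)=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
For a prime $p$ let $A_p,Q_p$ be the Sylow $p$-subgroups of $A,Q$. Then $S=A_p\rtimes Q_p$ is a Sylow $p$-subgroup of $G$, and by (F4) it suffices to show $\exp H_2(S)\mid\exp(S)$ for each $p$. For odd $p$ this was shown in the proof of part (1). Let $p=2$; then $\exp(S)\mid4$ because $8\nmid\exp(G)$. If $\exp(S)\mid 2$, then $S$ is abelian and (F1) applies. If $\exp(S)=4$, then Proposition~\ref{prop:four} and Lemma~\ref{lem:power}(ii) show that the summand $K$ in \eqref{eq:K} for $S$ is killed by $4$, and we conclude by (F3).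
\end{proof}

\section{From alternating forms to groups}\label{sec:forms}

We now reverse the argument: we start from a free module, one relation $y$ and an integral form $F$, and build the group. Let $b$ be even and let $Q=(\mathbb Z/b)^3$ be written multiplicatively with generators $q_1,q_2,q_3$. For $h\in\mathbb Z^3$ put $q^h=q_1^{h_1}q_2^{h_2}q_3^{h_3}$. Let
\[
\sigma_i=q_i-1,\qquad P=\bigoplus_{k=1}^3\mathbb Z[Q]e_k,\qquad y=\sigma_1e_1+\sigma_2e_2+\sigma_3e_3 .
\]
Let $\varepsilon_1,\varepsilon_2,\varepsilon_3$ be the unit vectors of $\mathbb Z^3$; on functions on $\mathbb Z^3$ let $(T_vf)(h)=f(h+v)$ and $T_i=T_{\varepsilon_i}$. The phrase ``$(i,j,k)$ cyclic'' means that $(i,j,k)$ is $(1,2,3)$, $(2,3,1)$ or $(3,1,2)$. A $Q$-invariant bilinear form $F\colon P\times P\to\mathbb Z$ is the same as a family of nine functions $F_{kl}(h)=F(q^he_k,e_l)$ of period $b$ in each coordinate, with $F(q^he_k,q^{h'}e_l)=F_{kl}(h-h')$; it is alternating if and only if $F_{lk}(h)=-F_{kl}(-h)$. For such a form put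
\[
\delta(F)=\sum_kF(e_k,q_ke_k)+\sum_{k<l}F(\sigma_ke_k,\sigma_le_l).
\]
If $R\ni y$ is a submodule with $F(R,P)\subseteq n\mathbb Z$ and $n$ is even, then $f=F/n$ is a form on $P/R$ with values in $\mathbb Q/\mathbb Z$, and \eqref{eq:tau0} for $\beta=\frac n2f$ reads $\tau_0(y)=\frac12\delta(F)$. So we want $\delta(F)$ odd. What is not automatic is that $f$ is the commutator form of an extension of $(P/R)\rtimes Q$. One more divisibility guarantees it.

\begin{proposition}\label{prop:ext}
Let $n$ be a power of $2$, let $F$ be a $Q$-invariant alternating form on $P$ with $\delta(F)$ odd, and let $R\subseteq P$ be a $\mathbb Z[Q]$-submodule with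
\[
y\in R,\qquad F(R,P)\subseteq n\mathbb Z,\qquad F(R,R)\subseteq2n\mathbb Z .
\]
Then $H_2\bigl((P/R)\rtimes Q\bigr)$ maps onto $\mathbb Z/2n$.
\end{proposition}

\begin{proof}
\emph{An extension of $P\rtimes Q$.} There is a $Q$-invariant bilinear form $\varphi\colon P\times P\to\mathbb Z$ with $\varphi(x,x')-\varphi(x',x)=F(x,x')$. Define $\varphi(q^he_k,q^{h'}e_l)$ to be $F_{kl}(h-h')$ for $k<l$, $0$ for $k>l$, and $\psi_k(h-h')$ for $k=l$, where $\psi_k(h)-\psi_k(-h)=F_{kk}(h)$. Such a $\psi_k$ exists because $F_{kk}$ is odd: choose one element from each pair $h\neq-h$ in $(\mathbb Z/b)^3$, let $\psi_k=F_{kk}$ on the chosen elements and $\psi_k=0$ elsewhere, and note that $F_{kk}(h)=0$ if $h=-h$. The set $\tilde P=P\times\mathbb Z/2n$ with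
\[
(x,a)(x',a')=(x+x',\,a+a'+2\varphi(x,x'))
\]
is a group, $Q$ acts on it by $q(x,a)=(qx,a)$, and the commutator of $(x,a)$ and $(x',a')$ is $(0,2F(x,x'))$.

\emph{Descent to the quotient.} Let $\tilde R=R\times\mathbb Z/2n$. It is central in $\tilde P$ because $F(R,P)\subseteq n\mathbb Z$. To divide by $R$ without losing the subgroup $\mathbb Z/2n$, we need a $Q$-invariant retraction of $\tilde R$ onto $\mathbb Z/2n$. This is the reason for the cocycle $2\varphi$: it is the sum of $\varphi(x,x')+\varphi(x',x)$, which is the polar form of the invariant function $\varphi(x,x)$, and of $F(x,x')$. Accordingly $\chi(\rho,a)=a-\varphi(\rho,\rho)$ satisfies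
\[
\chi\bigl((\rho,a)(\rho',a')\bigr)=\chi(\rho,a)+\chi(\rho',a')+F(\rho,\rho'),
\]
so $\chi\colon\tilde R\to\mathbb Z/2n$ is a homomorphism because $F(R,R)\subseteq2n\mathbb Z$. It is $Q$-invariant and $\chi(0,a)=a$. The kernel of $\chi$ is central in $\tilde P$ and $Q$-stable, hence normal in $\tilde P\rtimes Q$. Put $E=(\tilde P\rtimes Q)/\ker\chi$ and $C=\tilde R/\ker\chi$, so that $\chi$ identifies $C$ with $\mathbb Z/2n$. The subgroup $C$ is central in $E$: it commutes with the image of $\tilde P$, and $Q$ acts trivially on it because $\chi$ is invariant. Moreover $E/C=(P/R)\rtimes Q$.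

\emph{A generator of $C$ in $E'$.} The relation $y$ is a product of commutators. Let $v_k=\sigma_ke_k$ and $z=\prod_{k=1}^3[q_k,(e_k,0)]$. Since $(e_k,0)^{-1}=(-e_k,2\varphi(e_k,e_k))$, we have $[q_k,(e_k,0)]=(q_ke_k,0)(e_k,0)^{-1}=(v_k,2\varphi(e_k,e_k)-2\varphi(q_ke_k,e_k))$, and
\[
z=\Bigl(y,\ \sum_k\bigl[2\varphi(e_k,e_k)-2\varphi(q_ke_k,e_k)\bigr]+2\sum_{k<l}\varphi(v_k,v_l)\Bigr)\in\tilde R .
\]
Subtract $\varphi(y,y)=\sum_k\varphi(v_k,v_k)+\sum_{k<l}[\varphi(v_k,v_l)+\varphi(v_l,v_k)]$, where $\varphi(v_k,v_k)=2\varphi(e_k,e_k)-\varphi(q_ke_k,e_k)-\varphi(e_k,q_ke_k)$. The result is $\chi(z)=\delta(F)$, which is odd and so generates $\mathbb Z/2n$. Hence $C\subseteq E'$, and (F2) finishes the proof.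
\end{proof}

A form with $F(y,\cdot)=0$ and $\delta(F)$ odd is easy to write down. Let $[\,\cdot\,]$ be $1$ or $0$ according as the enclosed statement is true or false, and let $F^{(0)}$ be the invariant alternating form with
\begin{equation}\label{eq:F0}
F^{(0)}_{ii}=0,\qquad F^{(0)}_{ij}(h)=(-1)^{h_k}\,[\,h_i\text{ and }h_j\text{ even}\,]\qquad((i,j,k)\text{ cyclic}).
\end{equation}
These functions have period $2$, so $F^{(0)}_{ji}=-F^{(0)}_{ij}$.

\begin{lemma}\label{lem:F0}
$F^{(0)}(y,x)=0$ for all $x\in P$, $F^{(0)}(e_1,e_2)=1$ and $\delta(F^{(0)})=1$.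
\end{lemma}

\begin{proof}
For $(i,j,k)$ cyclic, $F^{(0)}(q^hy,e_j)=(T_i-1)F^{(0)}_{ij}(h)+(T_k-1)F^{(0)}_{kj}(h)$. Since $[t+1\text{ even}]-[t\text{ even}]=-(-1)^t$, the first term is $-(-1)^{h_i+h_k}[h_j\text{ even}]$. As $F^{(0)}_{kj}(h)=-(-1)^{h_i}[h_j,h_k\text{ even}]$, the second is $+(-1)^{h_i+h_k}[h_j\text{ even}]$. The sum is $0$. For $k\ne l$ we have $F^{(0)}(\sigma_ke_k,\sigma_le_l)=F^{(0)}_{kl}(\varepsilon_k-\varepsilon_l)-F^{(0)}_{kl}(\varepsilon_k)-F^{(0)}_{kl}(-\varepsilon_l)+F^{(0)}_{kl}(0)$, and only the last term is nonzero. So $\delta(F^{(0)})=1-1+1$, from the pairs $12$, $13$, $23$.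
\end{proof}

\begin{example}\label{ex:two}
Take $b=n=2$, $F=F^{(0)}$ and $R=\mathbb Z[Q]y+2P$. Then $F(R,P)\subseteq2\mathbb Z$ and $F(R,R)\subseteq4\mathbb Z$, so for $A=P/R$ and $G=A\rtimes Q$ the group $H_2(G)$ maps onto $\mathbb Z/4$, although $A$ and $Q$ are elementary abelian. The mechanism is already at work, but $G$ is not a counterexample: $(e_1q_1)^2=(1+q_1)e_1$ is not in $R$, because $F^{(0)}((1+q_1)e_1,e_2)=1$ is odd, and so $\exp(G)=4$. The difficulty of Theorem~\ref{thm:A} is to keep $\delta(F)$ odd while putting all norm elements into $R$.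
\end{example}

From now on $b=8$, so $Q=(\mathbb Z/8)^3$. For $g\in\mathbb Z^3$ let $\Lambda_g=\sum_{t=0}^7q^{tg}\in\mathbb Z[Q]$; note that $\Lambda_{-g}=\Lambda_g$.

\begin{proposition}\label{prop:abcd}
Suppose that $F\colon P\times P\to\mathbb Z$ is a $Q$-invariant alternating bilinear form such that
\begin{enumerate}
\item[(a)] $F(y,x)=0$ for all $x\in P$;
\item[(b)] $F(\Lambda_gx,x')\equiv0\pmod8$ for all $g\in\mathbb Z^3$ and $x,x'\in P$;
\item[(c)] $F(\Lambda_gx,\Lambda_{g'}x')\equiv0\pmod{16}$ for all $g,g'\in\mathbb Z^3$ and $x,x'\in P$;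
\item[(d)] $\delta(F)$ and $F(e_1,e_2)$ are odd.
\end{enumerate}
Then Theorem~\ref{thm:A} holds.
\end{proposition}

\begin{proof}
Let $n=2^m\ge8$, $N_g=\sum_{t=0}^{n-1}q^{tg}=\frac n8\Lambda_g$ and $R=\mathbb Z[Q]y+\sum_gN_gP$. By (a) and (b), $F(R,P)\subseteq n\mathbb Z$. By (a) and (c), $F(R,R)\subseteq\frac{n^2}{64}\cdot16\,\mathbb Z=\frac n8\cdot2n\mathbb Z\subseteq2n\mathbb Z$. As $nP=N_0P\subseteq R$, the quotient $A=P/R$ is a finite abelian $2$-group. By Proposition~\ref{prop:ext}, $H_2(G)$ maps onto $\mathbb Z/2n$ for $G=A\rtimes Q$, and a preimage of a generator has order divisible by $2n$. In $G$ we have $(xq^g)^n=(N_gx)q^{ng}=1$, so $\exp(G)\mid n$. Finally $F(\frac n2e_1,e_2)\notin n\mathbb Z$ because $F(e_1,e_2)$ is odd, so $\frac n2e_1\notin R$ and $e_1$ has order $n$ in $G$.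
\end{proof}

\begin{remark}\label{rem:period4}
A form satisfying (a), (b) and (d) cannot have all $F_{kl}$ of period $4$. Otherwise $F$ comes from a form $\bar F$ on the module $\bar P$ defined with $b=4$, and $\Lambda_g$ maps to $2\bar\Lambda_g$ with $\bar\Lambda_g=\sum_{t<4}q^{tg}$. By (a) and (b), $f=\bar F/4$ is a form on $\bar P/\bar R$, where $\bar R$ is generated by $y$ and the $\bar\Lambda_g\bar P$. Proposition~\ref{prop:four} and Lemma~\ref{lem:refine} then give $\frac12\delta(F)=\tau_0(y)=0$ in $\mathbb Q/\mathbb Z$, contrary to (d).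
\end{remark}

\section{Functions modulo 2 on $(\mathbb Z/8)^3$}\label{sec:functions}

Condition (b) will become an identity between functions $\mathbb Z^3\to\mathbb F_2$ of period $8$ in each coordinate. We set up a calculus in which such identities reduce to counting monomials.

\subsection*{Monomials}
Write $x_i\equiv p_i+2s_i+4r_i\pmod8$ with bits $p_i,s_i,r_i\in\{0,1\}$. For $x\in\mathbb Z$ with bits $p,s,r$, we have $(1+t)^x\equiv(1+t)^p(1+t^2)^s(1+t^4)^r \pmod{t^8}$ in $\mathbb F_2[[t]]$. Hence for $0\le\mu\le7$ the function $\binom x\mu$ is, modulo $2$, the product of those of $p,s,r$ for which $1,2,4$ occurs in the binary expansion of $\mu$ (Lucas' theorem). For $0\le\mu_i\le7$ put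
\[
[\mu]=[\mu_1\mu_2\mu_3]=\tbinom{x_1}{\mu_1}\tbinom{x_2}{\mu_2}\tbinom{x_3}{\mu_3}\bmod2,\qquad\text{for example }[351]=p_1s_1\,p_2r_2\,p_3 .
\]
These are the $512$ products of distinct bits, so every function is uniquely a sum of monomials $[\mu]$. The \emph{degree} of $[\mu]$ is $|\mu|=\mu_1+\mu_2+\mu_3$; thus $p,s,r$ have degrees $1,2,4$, and $\deg(ff')\le\deg f+\deg f'$.

\subsection*{Difference operators}
Let $X_i=T_i+1$. By Pascal's rule $X_i$ lowers $\mu_i$ by one and kills $[\mu]$ if $\mu_i=0$. The $X_i$ generate the ring $\mathbb F_2[X_1,X_2,X_3]/(X_i^8)$, which contains all $T_v$; let $I=(X_1,X_2,X_3)$. Every element of $I^e$ lowers the degree by at least $e$, and $I^{d+1}$ kills functions of degree $\le d$. For an operator $D$ put $\langle f,D\rangle=(Df)(0)$; then $\langle f,X^\mu\rangle$ is the coefficient of $[\mu]$ in $f$. For $g\in\mathbb Z^3$ let $w=w_g=T_g+1=\prod_i(1+X_i)^{g_i}+1$. Then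
\begin{equation}\label{eq:w}
w\equiv\ell+\gamma\pmod{I^3},\qquad\ell=\sum_ig_iX_i,\qquad\gamma=\sum_i\tbinom{g_i}2X_i^2+\sum_{i<j}g_ig_jX_iX_j ,
\end{equation}
and the norm operators are powers of $w$:
\begin{equation}\label{eq:norm}
\sum_{t<2^e}T_g^{\,t}=\prod_{j<e}\bigl(1+T_g^{\,2^j}\bigr)=\prod_{j<e}w^{2^j}=w^{2^e-1}.
\end{equation}
For odd $d$ we have $w^d\equiv\ell^d+\ell^{d-1}\gamma\pmod{I^{d+2}}$. To expand powers of $\ell$, read $g_i$ modulo $2$, so that $g_i^2=g_i$ and $\ell^{2^j}=\sum_ig_iX_i^{2^j}$. Multiplying these for the binary digits of $d$, we see that $X^\nu$ occurs in $\ell^d$ exactly when $\nu$ arises by distributing the binary digits of $d$ among the three coordinates, and its coefficient is then $g_S=\prod_{i\in S}g_i$, where $S=\{i:\nu_i\neq0\}$ is the support of $\nu$. Explicitly, the exponents $\nu$ with $|\nu|=d$ that occur are: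
\begin{equation}\label{eq:rule}
\begin{array}{ll}
d=0,1:\ \text{all};\qquad d=2:\ 200,020,002;& d=3:\ \text{all but }111;\\
d=6:\ \text{all with even entries but }222;& d=7:\ \text{a zero entry, or a permutation of }124.
\end{array}
\end{equation}
We abbreviate $g_{23}=g_2g_3$ and so on.

\subsection*{Reflections}
A translation changes neither the degree nor the part of top degree, because $T_v\equiv1\pmod I$. The same is true of $x\mapsto-x$: for $\mu\ge1$, Vandermonde's identity gives $\binom{-x}\mu=(-1)^\mu\binom{x+\mu-1}\mu=(-1)^\mu\sum_j\binom{\mu-1}j\binom x{\mu-j}$, so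
\begin{equation}\label{eq:reflect}
\tbinom{-x}\mu\equiv\tbinom x\mu+(\mu-1)\tbinom x{\mu-1}+(\text{degree}\le\mu-2)\pmod2 .
\end{equation}
Let $f^*(x)=f(-\mathbf 1-x)$ with $\mathbf 1=(1,1,1)$. This replaces each bit by $1+\text{bit}$, so $[\mu]^*$ is $[\mu]$ plus the monomials obtained by deleting bits; those of degree $|\mu|-1$ arise by deleting one $p_i$. Call $f$ \emph{even} if $f^*=f$. The functions $\xi_i=s_i+p_i$, $\eta_i=r_i+s_i$ and $p_i+p_j$ are even, and so are their sums and products.

\subsection*{Cyclic families}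
A triple of functions $(f_1,f_2,f_3)$ on $\mathbb Z^3$ is a \emph{cyclic family} if $f_i(x)=f_1(x_i,x_j,x_k)$ for $(i,j,k)$ cyclic. A monomial $[abc]$ in $f_1$ corresponds to $[cab]$ in $f_2$ and to $[bca]$ in $f_3$.

\section{A form with three levels}\label{sec:F}

The form $F^{(0)}$ satisfies (a) and (d), but it misses (b) by a factor $2$: by periodicity $F^{(0)}(\Lambda_gq^he_k,e_l)=4\bigl(F^{(0)}_{kl}(h)+F^{(0)}_{kl}(h+g)\bigr)$, which is $4$ for $(k,l)=(1,2)$, $h=0$, $g=\varepsilon_1$. We correct it by terms that are even, so that (d) is preserved, and that vanish on $y$. A term $2^aH$ with $H$ of period $2^{a+1}$ contributes $4$ times a sum over $2^{a+1}$ points, so it can cancel the defect modulo $8$. By Remark~\ref{rem:period4} a correction with $a=1$ alone cannot succeed; we use $a=1$ and $a=2$.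

Forms that vanish on $y$ are supplied by the Koszul map, the discrete analogue of the fact that the curl of a gradient vanishes. Let $P'=\bigoplus_{j=1}^3\mathbb Z[Q]e'_j$, and let $\kappa\colon P\to P'$ be $\mathbb Z[Q]$-linear with $\kappa(e_i)=\sigma_je'_k-\sigma_ke'_j$ for $(i,j,k)$ cyclic. In $\kappa(y)$ the coefficient of $e_k'$ is $\sigma_i\sigma_j-\sigma_j\sigma_i$, so $\kappa(y)=0$. Given a cyclic family $c=(c_1,c_2,c_3)$ of integer-valued functions of period $8$, let $C$ be the invariant alternating form on $P'$ with components $C_{jl}(h)=C(q^he'_j,e'_l)$ given by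
\[
C_{jj}=0,\qquad C_{jk}(h)=c_i(h-\varepsilon_k),\qquad C_{kj}(h)=-C_{jk}(-h)\qquad((i,j,k)\text{ cyclic}),
\]
and let $H_c(x,x')=C(\kappa x,\kappa x')$. The shift by $\varepsilon_k$ is a normalization that makes the three terms in the next lemma appear at the same point. The simultaneous cyclic shift of the indices of $q_i,e_i,e_i'$ preserves $\kappa$, $C$, $H_c$ and $F^{(0)}$.

\begin{lemma}\label{lem:mod2}
Let $H=H_c$, and modulo $2$ put $\Pi_i=X_ic_i$, $B_i=\Pi_i^*+\Pi_j+\Pi_k$ for $(i,j,k)$ cyclic, and $W(h)=c_1(-h)+c_1(h-\varepsilon_2-\varepsilon_3)$. Then, modulo $2$,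
\[
H_{12}(h)\equiv(X_3B_3)(h-\varepsilon_1-\varepsilon_3),\qquad H_{11}\equiv X_2X_3W,\qquad (X_1W)(h)=(\Pi_1+\Pi_1^*)(h-\varepsilon_2-\varepsilon_3).
\]
Over $\mathbb Z$, each $H_{kl}$ is a signed sum of functions $(T_v-1)(T_{v'}-1)c'$, where $c'(h)=c_i(\pm h+v'')$.
\end{lemma}

\begin{proof}
Invariance gives $C(q^h\sigma_ie'_j,\sigma_me'_l)=(T_i-1)(T_m^{-1}-1)C_{jl}(h)$, which proves the last statement. With $\kappa(e_1)=\sigma_2e_3'-\sigma_3e_2'$ and $\kappa(e_2)=\sigma_3e_1'-\sigma_1e_3'$ it gives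
\begin{align*}
H_{12}&=(T_2-1)(T_3^{-1}-1)C_{31}-(T_3-1)(T_3^{-1}-1)C_{21}+(T_3-1)(T_1^{-1}-1)C_{23},\\
H_{11}&=-(T_2-1)(T_3^{-1}-1)C_{32}-(T_3-1)(T_2^{-1}-1)C_{23}.
\end{align*}
Modulo $2$, $T_m^{-1}-1=T_m^{-1}X_m$. Thus $H_{12}\equiv X_3\bigl[T_3^{-1}X_2C_{31}+T_3^{-1}X_3C_{21}+T_1^{-1}X_1C_{23}\bigr]$. From $C_{31}(x)=c_2(x-\varepsilon_1)$ and $C_{23}(x)=c_1(x-\varepsilon_3)$, the first and third terms in the bracket are $\Pi_2$ and $\Pi_1$ at $h-\varepsilon_1-\varepsilon_3$. For the second, $C_{21}(x)\equiv c_3(-x-\varepsilon_2)$, so $(X_3C_{21})(x)=\Pi_3(-x-\varepsilon_2-\varepsilon_3)$; at $x=h-\varepsilon_3$ this is $\Pi_3(-h-\varepsilon_2)=\Pi_3^*(h-\varepsilon_1-\varepsilon_3)$. Next, $H_{11}\equiv X_2X_3\bigl[T_3^{-1}C_{32}+T_2^{-1}C_{23}\bigr]$ with $C_{32}(h-\varepsilon_3)\equiv C_{23}(\varepsilon_3-h)=c_1(-h)$ and $C_{23}(h-\varepsilon_2)=c_1(h-\varepsilon_2-\varepsilon_3)$. Finally $X_1$ applied to $h\mapsto c_1(-h)$ gives $\Pi_1(-h-\varepsilon_1)=\Pi_1^*(h-\varepsilon_2-\varepsilon_3)$.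
\end{proof}

The form $F^{(0)}$ fits the same pattern. With $B^{(0)}_i=p_1p_2p_3+p_ip_j$ we have $X_3B_3^{(0)}=p_1(1+p_2)$, and therefore
\begin{equation}\label{eq:B0}
F^{(0)}_{12}(h)\equiv(1+h_1)(1+h_2)\equiv(X_3B^{(0)}_3)(h-\varepsilon_1-\varepsilon_3)\pmod 2 .
\end{equation}

\subsection*{The choice of the two families}
Through Lemma~\ref{lem:mod2} and \eqref{eq:norm}, condition (b) is a system of affine-linear equations over $\mathbb F_2$ for the families $c$ at the two levels. If the functions $B$ have degrees $3,5,9$ at the levels $0,1,2$, then the operators $X_iw$, $X_iw^3$, $X_iw^7$ send them to functions of degree at most $1$, and only the two top degrees of each $B$ matter. We write down a solution of this kind. For $(i,j,k)$ cyclic let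
\begin{align*}
\Pi_i^{(1)}&=p_is_js_k+p_1p_2p_3s_j,\\
\alpha_i&=p_i\bigl(r_jr_k+s_js_k(r_j+r_k)\bigr)+p_1p_2p_3s_ir_j+p_is_jp_kr_k,\\
\zeta_i&=(p_j+p_k)(\eta_i\eta_j+\xi_i\eta_i\xi_j+\xi_i\xi_j\eta_k),\\
\Pi_i^{(2)}&=\alpha_i+\zeta_i+p_j\zeta_j+p_k\zeta_k,
\end{align*}
and $B_i^{(a)}=(\Pi_i^{(a)})^*+\Pi_j^{(a)}+\Pi_k^{(a)}$ for $a=1,2$. All these are cyclic families, and the $\zeta_i$ are even. The terms $p_j\zeta_j+p_k\zeta_k$ are there to make $B_i^{(2)}$ involve $\zeta_i$ alone: adding
\begin{gather*}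
(\Pi_1^{(2)})^*=\alpha_1^*+\zeta_1+(1+p_2)\zeta_2+(1+p_3)\zeta_3,\\
\Pi_2^{(2)}=\alpha_2+\zeta_2+p_3\zeta_3+p_1\zeta_1,\qquad
\Pi_3^{(2)}=\alpha_3+\zeta_3+p_1\zeta_1+p_2\zeta_2,
\end{gather*}
and comparing the first line with $\Pi_1^{(2)}$, we obtain
\begin{equation}\label{eq:B2}
B_1^{(2)}=\alpha_1^*+\alpha_2+\alpha_3+\zeta_1,\qquad\Pi_1^{(2)}+(\Pi_1^{(2)})^*=\alpha_1+\alpha_1^*+\zeta_2+\zeta_3 .
\end{equation}

To solve $X_ic_i=\Pi_i^{(a)}$ we raise the $x_i$-exponent of every monomial of $\Pi_i^{(a)}$ by one, which is possible if no monomial has $x_i$-exponent $7$. In $\Pi_i^{(1)}$ these exponents equal $1$. The function $\Pi_i^{(2)}$ depends on $x_i$ through $p_i,\,p_is_i$ (in $\alpha_i$), $\eta_i,\,\xi_i\eta_i,\,\xi_i$ (in $\zeta_i$), $1,\,p_i,\,\eta_i,\,p_i\eta_i$ (in $p_j\zeta_j$) and $\eta_i,\,\xi_i,\,p_i\eta_i,\,p_i\xi_i$ (in $p_k\zeta_k$). The exponents occurring in these one-variable functions are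
\begin{equation}\label{eq:onevar}
\xi:2,1;\qquad\eta:4,2;\qquad p\xi:3,1;\qquad p\eta:5,3;\qquad\xi\eta=sr+pr+ps+s:6,5,3,2,
\end{equation}
and $7$ is not among them. Let $c_i^{(a)}$ be the function so obtained, regarded as \emph{integer-valued}: it is the sum in $\mathbb Z$ of its monomials, each a $\{0,1\}$-valued product of bits. Then $c_i^{(1)}=s_1s_2s_3+s_ip_js_jp_k$ has period $4$ and degree $6$ modulo $2$. Since $\alpha_i$ and $\zeta_i$ have degree $\le9$, the function $c_i^{(2)}$ has degree $\le11$ modulo $2$, and each of its monomials has $x_i$-exponent $\ge1$. Define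
\[
F=F^{(0)}+2F^{(1)}+4F^{(2)},\qquad F^{(a)}=H_{c^{(a)}}\quad(a=1,2).
\]
This form is integral, invariant, alternating and preserved by the cyclic shift. It satisfies (a) by Lemma~\ref{lem:F0} and $\kappa(y)=0$, and (d) by Lemma~\ref{lem:F0} and $F\equiv F^{(0)}\pmod2$. Since $F^{(a)}_{kl}$ has period $2^{a+1}$,
\begin{equation}\label{eq:L}
F(\Lambda_gq^he_k,e_l)=4L_{kl}(h),\qquad L_{kl}(h)=\sum_{a=0}^2\ \sum_{t<2^{a+1}}F^{(a)}_{kl}(h+tg).
\end{equation}
By bilinearity and invariance, (b) says that $L_{kl}(h)$ is even for all $k,l,g,h$. The cyclic shift permutes the $\Lambda_g$, and $F(\Lambda_gq^he_l,e_k)=-F(\Lambda_{g}q^{-h}e_k,e_l)$; so it suffices to treat $(k,l)=(1,2)$ and $(k,l)=(1,1)$.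

\section{Condition (b) off the diagonal}\label{sec:off}

By \eqref{eq:norm}, \eqref{eq:B0} and Lemma~\ref{lem:mod2},
\[
L_{12}(h)\equiv\bigl[X_3\bigl(wB_3^{(0)}+w^3B_3^{(1)}+w^7B_3^{(2)}\bigr)\bigr](h-\varepsilon_1-\varepsilon_3)\pmod2 .
\]
The $B^{(a)}_i$ form cyclic families and $g$ is arbitrary, so we may prove the vanishing of the bracket with the index $1$ in place of $3$. We need the two top degrees of the $B_1^{(a)}$.

\emph{Level $0$.} $B_1^{(0)}=[111]+[110]$.

\emph{Level $1$.} We have $\Pi_1^{(1)}=[122]+[131]$, $\Pi_2^{(1)}=[212]+[113]$, $\Pi_3^{(1)}=[221]+[311]$. Passing to $(\Pi_1^{(1)})^*$ adds, in degree $4$, the monomial $[022]$ from $[122]$ and $[031],[121],[130]$ from $[131]$. So $B_1^{(1)}$ has degree $5$, with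
\[
\text{degree }5:\ 122,131,212,113,221,311;\qquad\text{degree }4:\ 022,031,121,130.
\]

\emph{Level $2$.} We use \eqref{eq:B2}. Here $\alpha_1=[144]+[162]+[126]+[351]+[125]$, and the six products in $\zeta_1$ are expanded with \eqref{eq:onevar}:
\[
\begin{array}{c|l|l}
&\text{degree }9&\text{degree }8\\\hline
\alpha_1^*&144,162,126,351&044,062,026,251,341,350,125\\
\alpha_2&414,216,612,135&512\\
\alpha_3&441,621,261,513&251\\
p_2\eta_1\eta_2;\ p_3\eta_1\eta_2&450;\ 441&\text{none}\\
p_2\xi_1\eta_1\xi_2;\ p_3\xi_1\eta_1\xi_2&630;\ 621&530;\ 611,521\\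
p_2\xi_1\xi_2\eta_3;\ p_3\xi_1\xi_2\eta_3&234;\ 225&134;\ 125,215
\end{array}
\]
The monomials $441,621,251,125$ occur twice and cancel. So $B_1^{(2)}$ has degree $9$, with
\begin{align*}
&\text{degree }9:\ 144,162,126,351,414,216,612,135,261,513,450,630,234,225;\\
&\text{degree }8:\ 044,062,026,341,350,512,530,611,521,134,215.
\end{align*}

\begin{example}\label{ex:021}
Let $g=(0,2,1)$, so $w=X_3+X_2^2+X_2^2X_3$. At level $0$, $wX_1B_1^{(0)}=w([011]+[010])=p_2$. At level $1$, $w^3\equiv X_3^3+X_2^2X_3^2\pmod{I^5}$; the monomial $[113]$ gives $p_2$ and $[122]$ gives $1$, so $w^3X_1B_1^{(1)}=p_2+1$. At level $2$, $w^4=X_3^4$ and $w^7\equiv X_3^7+X_2^2X_3^6\pmod{I^9}$; only $[126]$ contributes, and $w^7X_1B_1^{(2)}=1$. Level $1$ cancels level $0$ up to a constant, and level $2$ removes the constant. This is the general pattern.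
\end{example}

\begin{lemma}\label{lem:key}
For $g\in\mathbb Z^3$ let $\theta(g)=\binom{g_2}2g_3+g_2\binom{g_3}2+g_1g_2g_3\in\mathbb F_2$. Then both $X_1\bigl(wB_1^{(0)}+w^3B_1^{(1)}\bigr)$ and $X_1w^7B_1^{(2)}$ are the constant function $\theta(g)$. In particular $L_{12}$ is even.
\end{lemma}

\begin{proof}
Let $B=B_1^{(a)}$ and $d=2^{a+1}-1\in\{1,3,7\}$, so that $\deg B=d+2$ and $X_1w^dB$ has degree $\le1$. The coefficient of $p_j$ in $X_1w^dB$ is $\langle B,\ell^dX_1X_j\rangle$, and the constant term is $\langle B,\ell^dX_1\rangle+\langle B,\ell^{d-1}\gamma X_1\rangle$. By \eqref{eq:w},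
\[
\gamma X_1=\tbinom{g_1}2X^{300}+\tbinom{g_2}2X^{120}+\tbinom{g_3}2X^{102}+g_{12}X^{210}+g_{13}X^{201}+g_{23}X^{111}.
\]
A pairing $\langle B,\ell^eX^M\rangle$ is the sum, over the monomials $[\mu]$ of $B$ such that $\mu-M$ is in the list \eqref{eq:rule} for $e$, of $g_S$ with $S$ the support of $\mu-M$. Table~\ref{tab:off} evaluates all pairings that involve the top degree of $B$. The remaining one, $\langle B,\ell^dX_1\rangle$, involves degree $d+1$ and $M=100$.

\emph{Level $0$.} The monomial $110$ gives $\langle B,\ell X_1\rangle=g_2$, and the last column gives $\langle B,\gamma X_1\rangle=g_{23}$. So $X_1wB_1^{(0)}=g_3p_2+g_2p_3+g_2+g_{23}$.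

\emph{Level $1$.} The monomials $130,121$ give the differences $030,021$, so $\langle B,\ell^3X_1\rangle=g_2+g_{23}$. Further
\[
\langle B,\ell^2\gamma X_1\rangle=\tbinom{g_2}2g_3+\tbinom{g_3}2g_2+g_{12}g_3+g_{13}g_2+g_{23}(g_1+g_2+g_3)=\theta(g).
\]
So $X_1w^3B_1^{(1)}=g_3p_2+g_2p_3+g_2+g_{23}+\theta(g)$, and the first claim follows.

\emph{Level $2$.} The coefficients of $p_1,p_2,p_3$ vanish. In degree $8$, the monomials $341,512,521$ give $241,412,421$; $350,530$ give $250,430$; $134$ gives $034$; $611,215$ give $511,115$, which are not in the list; and $044,062,026$ have $\mu_1=0$. So $\langle B,\ell^7X_1\rangle=g_{123}+g_{23}$. Further $g_{12}(g_3+g_{23})=0$, $g_{13}(g_2+g_{23})=0$ and $g_{23}(g_{12}+g_{13}+g_{23})=g_{23}$, so $\langle B,\ell^6\gamma X_1\rangle=\binom{g_2}2g_3+\binom{g_3}2g_2+g_{23}$. The sum is $\theta(g)$.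
\end{proof}

\begin{table}[ht]
\centering
\small
\begin{tabular}{c|ccc|cccccc}
&\multicolumn{3}{c|}{$e=d$}&\multicolumn{6}{c}{$e=d-1$}\\
$\mu\,\backslash\,M$&200&110&101&300&120&102&210&201&111\\\hline
111&--&001&010&--&--&--&--&--&000\\
total ($d=1$)&$0$&$g_3$&$g_2$&$0$&$0$&$0$&$0$&$0$&$1$\\\hline
122&--&012&021&--&002&020&--&--&--\\
131&--&021&030&--&--&--&--&--&020\\
212&012&102&--&--&--&--&002&--&--\\
113&--&003&012&--&--&--&--&--&002\\
221&021&--&120&--&--&--&--&020&--\\
311&--&201&210&--&--&--&--&--&200\\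
total ($d=3$)&$0$&$g_3$&$g_2$&$0$&$g_3$&$g_2$&$g_3$&$g_2$&$g_1{+}g_2{+}g_3$\\\hline
144&--&034&043&--&024&042&--&--&--\\
162&--&052&061&--&042&060&--&--&--\\
126&--&016&025&--&006&024&--&--&--\\
351&--&241&250&--&--&--&--&--&240\\
414&214&304&--&--&--&--&204&--&--\\
216&016&106&--&--&--&--&006&--&--\\
612&412&502&--&--&--&--&402&--&--\\
135&--&025&034&--&--&--&--&--&024\\
261&061&--&160&--&--&--&--&060&--\\
513&--&403&412&--&--&--&--&--&402\\
450&250&340&--&--&--&--&240&--&--\\
630&430&520&--&--&--&--&420&--&--\\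
234&034&124&--&--&--&--&024&--&--\\
225&025&--&124&--&--&--&--&024&--\\
total ($d=7$)&$0$&$0$&$0$&$0$&$g_3$&$g_2$&$g_3{+}g_{23}$&$g_2{+}g_{23}$&$g_{12}{+}g_{13}{+}g_{23}$
\end{tabular}
\caption{The pairings $\langle B_1^{(a)},\ell^eX^M\rangle$, with $d=2^{a+1}-1$. The rows are the top-degree monomials $\mu$ of $B_1^{(a)}$. An entry is $\mu-M$ if $X^{\mu-M}$ occurs in $\ell^e$, and a dash otherwise; it contributes $g_S$, where $S$ is the set of its nonzero positions. Totals are modulo $2$.}\label{tab:off}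
\end{table}

\section{Condition (b) on the diagonal}\label{sec:diag}

Here $F^{(0)}_{11}=0$, and degree counting alone can only show that $L_{11}$ is constant modulo $2$. The constant is supplied by antisymmetry. The integer-valued function $F^{(a)}_{11}$ is odd and has period $2^{a+1}$, so replacing $t$ by $-t$ shows that $\sum_{t<2^{a+1}}F^{(a)}_{11}(tg)$ equals its own negative. Hence $L_{11}(0)=0$.

Let $W^{(a)}$ be the function $W$ of Lemma~\ref{lem:mod2} for $c^{(a)}$. Then $L_{11}\equiv X_2X_3\bigl(w^3W^{(1)}+w^7W^{(2)}\bigr)$, and we must show that each $X_i$ kills this function. The two summands of $W^{(a)}$ have the same part of top degree, so $\deg W^{(1)}\le5$ and $\deg W^{(2)}\le10$. As $X_iX_2X_3w^3\in I^6$, level $1$ contributes nothing. As $X_iX_2X_3w^7\equiv X_iX_2X_3\ell^7\pmod{I^{11}}$, level $2$ contributes the constant $\langle W_{10},\ell^7X_iX_2X_3\rangle$, where $W_{10}$ is the part of degree $10$ of $W^{(2)}$.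

\begin{lemma}\label{lem:W10}
$W_{10}$ is the sum of the monomials $145$, $244$, $163$, $262$, $523$, $622$, $604$, $514$, $406$, $316$, $442$, $352$.
\end{lemma}

\begin{proof}
The part of degree $9$ of $X_1W^{(2)}$ is $X_1W_{10}$. By Lemma~\ref{lem:mod2} and \eqref{eq:B2}, $X_1W^{(2)}$ is a translate of $\alpha_1+\alpha_1^*+\zeta_2+\zeta_3$, and $\alpha_1+\alpha_1^*$ has degree $\le8$. The part of degree $9$ of $\zeta_1$ is $450,441,630,621,234,225$ by Section~\ref{sec:off}. Shifting cyclically, $X_1W_{10}$ is the sum of $045,144,063,162,423,522$ (from $\zeta_2$) and $504,414,306,216,342,252$ (from $\zeta_3$). Raising the first exponents by one gives the list in the lemma. It remains to see that $W_{10}$ has no monomial with first exponent $0$, since $X_1$ does not detect these. A monomial of degree $10$ of $c_1^{(2)}$ contributes to $W_{10}$ twice and cancels. For a monomial $[\mu]$ of degree $11$, the reflection contributes $\sum_i(\mu_i-1)[\mu-\varepsilon_i]$, summed over the $i$ with $\mu_i\ge1$,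 by \eqref{eq:reflect}; the translation $T_2^{-1}T_3^{-1}\equiv1+X_2+X_3\pmod{I^2}$ contributes $(X_2+X_3)[\mu]$. The total is
\[
(\mu_1-1)[\mu-\varepsilon_1]+\mu_2[\mu-\varepsilon_2]+\mu_3[\mu-\varepsilon_3].
\]
Since $\mu_1\ge1$, first exponent $0$ can only come from the first term with $\mu_1=1$, and then its coefficient is $0$.
\end{proof}

The three pairings, with $X_iX_2X_3=X^M$ for $M=111,021,012$, are computed as in Table~\ref{tab:off}: an entry is $\mu-M$ if it is in the list \eqref{eq:rule} for $d=7$.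
\[
\begin{array}{c|cccccccccccc}
M\backslash\mu&145&244&163&262&523&622&604&514&406&316&442&352\\\hline
111&034&-&052&-&412&-&-&403&-&205&-&241\\
021&124&-&142&241&502&601&-&-&-&-&421&-\\
012&-&-&-&250&-&610&-&502&-&304&430&340
\end{array}
\]
The totals are $2g_{23}+2g_{13}+2g_{123}$, $4g_{123}+2g_{13}$ and $4g_{12}+2g_{13}$, all $0$ in $\mathbb F_2$. So $L_{11}$ is constant modulo $2$, hence even. Together with Lemma~\ref{lem:key} this proves (b).

\section{Condition (c) and the end of the proofs}\label{sec:c}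

Let $\mathcal N_g=\sum_{t<8}T_g^{\,t}$. Since $\Lambda_{-g'}=\Lambda_{g'}$, invariance gives $F(\Lambda_gq^he_k,\Lambda_{g'}e_l)=(\mathcal N_g\mathcal N_{g'}F_{kl})(h)$, and we show that each level contributes a multiple of $16$. At level $2$ the factor $4$ leaves a congruence modulo $4$, so we need a notion of degree modulo $4$.

Let $f$ be a function on $\mathbb Z^3$, not necessarily periodic, with values in $\mathbb Z$, $\mathbb Z/4$ or $\mathbb Z/2$. Call the operators $T_v-1$ \emph{differences}, and say that $f$ has \emph{difference degree} $\le d$ if every product of $d+1$ differences kills $f$ (for $d=-1$ this means $f=0$). This property is invariant under translations and under $x\mapsto-x$, and each difference lowers $d$ by one. It is subadditive for products, by induction on $d+d'$ from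
\[
(T_v-1)(ff')=(T_v-1)f\cdot T_vf'+f\cdot(T_v-1)f' .
\]
A function of one coordinate killed by $\Delta^{d+1}$, where $\Delta=T-1$ and $T$ is the unit shift, has difference degree $\le d$, because $T^j-1$ is a multiple of $\Delta$ in $\mathbb Z[T,T^{-1}]$; thus $\binom x\mu$ has difference degree $\le\mu$ over $\mathbb Z$. An $8$-periodic function modulo $2$ of degree $\le d$ in the sense of Section~\ref{sec:functions} has difference degree $\le d$, because differences lie in $I$.

\begin{lemma}\label{lem:mod4}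
A $\{0,1\}$-valued product of distinct bits of degree $d$ has difference degree $\le d+4$ modulo $4$.
\end{lemma}

\begin{proof}
In one variable write $p=\binom x1+2p'$, $s=\binom x2+2s'$, $r=\binom x4+2r'$ with integer-valued functions $p',s',r'$. We use periodicity to bound the degrees of $p',s',r'$ modulo $2$. From $(1+\Delta)^2p=p$ we get $\Delta^2p=-2\Delta p$ and $\Delta^3p=4\Delta p\equiv0\pmod4$. From $(1+\Delta)^4s=s$ we get $\Delta^4s=-4\Delta s-6\Delta^2s-4\Delta^3s\equiv2\Delta^2s$, so $\Delta^5s\equiv2\Delta^3s\equiv2\Delta^3\binom x2=0\pmod4$. The coefficients $\binom8j$ for $j=1,\dots,7$ are $8,28,56,70,56,28,8$, so $(1+\Delta)^8r=r$ gives $\Delta^8r\equiv2\Delta^4r$ and $\Delta^9r\equiv2\Delta^5r\equiv2\Delta^5\binom x4=0\pmod4$. Since $\Delta^3\binom x1=\Delta^5\binom x2=\Delta^9\binom x4=0$, the functions $p',s',r'$ have difference degrees $\le2,4,8$ modulo $2$. Now expand a product of bits modulo $4$. The term without a primed factor has difference degree $\le d$. A term with one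 primed factor is twice a function whose difference degree modulo $2$ is at most $d+1$, $d+2$ or $d+4$. Terms with two or more primed factors vanish.
\end{proof}

\begin{proof}[Proof of (c)]
\emph{Level $0$.} On functions of period $2$ we have $\mathcal N_g=4(1+T_g)$, so $\mathcal N_g\mathcal N_{g'}F^{(0)}_{kl}$ takes values in $16\mathbb Z$.

\emph{Level $1$.} On functions of period $4$ we have $\mathcal N_g=2\sum_{t<4}T_g^{\,t}$, so $\mathcal N_g\mathcal N_{g'}(2F^{(1)}_{kl})=8\bigl(\sum_{t<4}T_g^{\,t}\bigr)\bigl(\sum_{t<4}T_{g'}^{\,t}\bigr)F^{(1)}_{kl}$. Modulo $2$ the operator is $w_g^3w_{g'}^3\in I^6$, while $F^{(1)}_{kl}$ has degree $\le6-2=4$ by the last statement of Lemma~\ref{lem:mod2}. So the values lie in $16\mathbb Z$.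

\emph{Level $2$.} We need $\mathcal N_g\mathcal N_{g'}F^{(2)}_{kl}\equiv0\pmod4$. The functions $c_i^{(2)}$ have difference degree $\le11$ modulo $2$ and, by Lemma~\ref{lem:mod4}, $\le15$ modulo $4$. By Lemma~\ref{lem:mod2}, $F^{(2)}_{kl}$ has difference degree $\le9$ modulo $2$ and $\le13$ modulo $4$. With $D=T_g-1$ and $D'=T_{g'}-1$,
\[
\mathcal N_g=\sum_{t<8}(1+D)^t=\sum_{j=0}^7\tbinom8{j+1}D^j\equiv2D^3+D^7\pmod4,
\]
so $\mathcal N_g\mathcal N_{g'}\equiv2(D^3D'^7+D^7D'^3)+D^7D'^7\pmod 4$. Products of $10$ differences kill $F^{(2)}_{kl}$ modulo $2$, and products of $14$ differences kill it modulo $4$. Both counts use the bound $\deg c_i^{(2)}\le11$ with nothing to spare.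
\end{proof}

The form $F$ satisfies (a) and (d) by Section~\ref{sec:F}, (b) by Sections~\ref{sec:off} and~\ref{sec:diag}, and (c). By Proposition~\ref{prop:abcd}, Theorem~\ref{thm:A} is proved.

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
Write $n=2^mk$ with $m\ge3$ and $k$ odd, and let $G_0=A_0\rtimes Q$ be the group of Theorem~\ref{thm:A} for $2^m$. The exponent of $H_2(G_0)$ is divisible by $2^{m+1}$, and divides $2^{m+1}$ by part (1). Put $G=G_0\times(\mathbb Z/k)^2=(A_0\times(\mathbb Z/k)^2)\rtimes Q$, with $Q$ acting trivially on $(\mathbb Z/k)^2$. Then $\exp(G)=n$. The two factors have coprime orders, so the tensor term in (F5) vanishes, and $H_2(G)\cong H_2(G_0)\oplus\mathbb Z/k$ by (F1). This group has exponent $2^{m+1}k=2n$.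
\end{proof}

\begin{thebibliography}{1}

\bibitem{Thomas}
Viji Z Thomas, \emph{On Schurs exponent conjecture and its relation to Noether's Rationality problem}, arXiv:2007.03476 (2020).

\end{thebibliography}
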